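\title{Deleting a vertex of degree two can change the higher discrete homology of a graph}

\begin{abstract}
Let $v$ be a vertex of degree two of a graph $G$ that lies on a cycle but on no cycle of length less than five, and let $G'=G-v$. A conjecture posed by Kapulkin and Kershaw states that the discrete cubical homology groups $\mathcal H_n(G;R)$ and $\mathcal H_n(G';R)$ are isomorphic for $n\ge2$. We show that $\mathcal H_n(G';R)$ is always a direct summand of $\mathcal H_n(G;R)$ for $n\ge 2$, that the two are isomorphic for $2\le n\le 6$, and that the conjecture fails in every degree $n\ge 804$ over every nonzero Noetherian ring. The extra class is detected by the cup product of two cocycles that live on opposite sides of $v$; these cocycles are constructed with concentration inequalities on the cube.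
\end{abstract}

\section{Introduction}

\subsection{Discrete cubical homology}

A \emph{graph} is a simple undirected graph $G=(G_V,G_E)$. Two vertices are \emph{close} if they are equal or adjacent. A \emph{graph map} $\varphi\colon G\to H$ is a function $G_V\to H_V$ that sends adjacent vertices to close vertices; it does not increase distances. Subgraphs are always induced subgraphs, and $G-v$ is the subgraph on $G_V\setminus\{v\}$.

The \emph{hypercube graph} $Q^n$ has vertex set $\{0,1\}^n$, two vertices being adjacent when they differ in exactly one coordinate; $Q^0$ is a single vertex. An \emph{$n$-cube} in $G$ is a graph map $\sigma\colon Q^n\to G$. It is \emph{degenerate} if $\sigma(s)$ does not depend on $s_i$ for some $i$; for instance, a constant cube of dimension $n\ge1$ is degenerate. For $1\le i\le n$ and $\nu\in\{0,1\}$ the face $\partial_i^\nu\sigma$ is the $(n-1)$-cube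
\[
(\partial_i^\nu\sigma)(s_1,\dots,s_{n-1})=\sigma(s_1,\dots,s_{i-1},\nu,s_i,\dots,s_{n-1}).
\]
Let $R$ be a commutative ring, and let $C_n(G;R)$ be the free $R$-module on the $n$-cubes modulo the submodule spanned by the degenerate ones; it is free on the nondegenerate $n$-cubes. The boundary is
\[
\partial\sigma=\sum_{i=1}^n(-1)^i\bigl(\partial_i^0\sigma-\partial_i^1\sigma\bigr).
\]
If $\sigma$ does not depend on $s_i$, then $\partial_i^0\sigma=\partial_i^1\sigma$ and all other faces are degenerate, so $\partial$ is defined on $C_n(G;R)$. The homology $\mathcal H_n(G;R)$ of the complex $C_*(G;R)$ is the \emph{discrete (cubical) homology} of $G$. A graph map $\varphi$ induces a chain map $\varphi_\#$ and a map $\varphi_*$ on homology. We drop $R$ from the notation when it plays no role.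

Low degrees show what is being measured. Write $[a,b]$ for the $1$-cube $0\mapsto a$, $1\mapsto b$. Then $\partial[a,b]=b-a$, so $\mathcal H_0(G;R)$ is free on the components of $G$. A $2$-cube with values $a,b,c,d$ at $00,10,11,01$ has boundary
\[
[a,b]+[b,c]-[d,c]-[a,d].
\]
The choice $c=d=a$ shows that $[a,b]+[b,a]$ is a boundary, and then that $[a,b]+[b,c]+[c,d]+[d,a]$ is a boundary for every closed walk of length at most four. So triangles and squares are filled in, and only longer cycles can be holes.

\subsection{The conjecture}

Let $v$ be a vertex of degree two of $G$, with neighbors $x\ne y$, and let $G'=G-v$. Let $\mathsf{Conn}_{xy}$ be the minimum length of a path from $x$ to $y$ in $G$ that avoids $v$, and put $\mathsf{Conn}_{xy}=-1$ if there is no such path. The condition $\mathsf{Conn}_{xy}\ge3$ says that $v$ lies on a cycle and that every cycle through $v$ has length at least five.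

\begin{theorem}[\cite{KK}]\label{thm:known}
If $\mathsf{Conn}_{xy}\ge3$, then $\mathcal H_0(G;R)\cong\mathcal H_0(G';R)$ and $\mathcal H_1(G;R)\cong\mathcal H_1(G';R)\oplus R$.
\end{theorem}

The graph $G$ arises from $G'$ by attaching the arc $x\,v\,y$. When an arc is attached to a space at two points of one path component, singular homology gains a free summand in degree one and, by the Mayer--Vietoris sequence, nothing else changes. Theorem~\ref{thm:known} is this statement in degrees $0$ and $1$, and it suggests the rest.

\begin{quote}
\textbf{Conjecture} (\cite{KK}). \emph{If $\mathsf{Conn}_{xy}\ge3$, then $\mathcal H_n(G;R)\cong\mathcal H_n(G';R)$ for all $n\ge2$.}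
\end{quote}

The conjecture holds when $G$ is a cycle (Example~\ref{ex:cycle}). The topological argument, however, rests on subdividing singular chains until each piece is small. An edge of a graph has no midpoint, and an $n$-cube can have diameter $n$. A cube of high dimension can pass through $v$ and reach far into $G'$ both near $x$ and near $y$. The question is whether such cubes carry homology.

\subsection{Results}

\begin{theorem}\label{thm:counter}
Let $n\ge804$ and $\lambda\ge n-1$. There is a finite connected graph $G$ with a vertex $v$ of degree two, neighbors $x\neq y$ and $\mathsf{Conn}_{xy}=\lambda\ (\ge3)$, such that for every commutative ring $R$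
\[
\mathcal H_n(G;R)\cong\mathcal H_n(G';R)\oplus R\oplus K'\qquad\text{for some $R$-module }K'.
\]
If $R\ne0$ is Noetherian, then $\mathcal H_n(G;R)\not\cong\mathcal H_n(G';R)$.
\end{theorem}

Thus the conjecture is false in every degree $n\ge804$, with $\mathsf{Conn}_{xy}$ as large as one likes, for $R=\mathbb Z$ and for every field. In the other direction we prove the following.

\begin{theorem}\label{thm:split}
Let $G$ be any graph with a vertex $v$ of degree two and $\mathsf{Conn}_{xy}\ge3$. For $n\ge2$ the map $i_*\colon\mathcal H_n(G';R)\to\mathcal H_n(G;R)$ induced by the inclusion is split injective. For $2\le n\le6$ it is an isomorphism.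
\end{theorem}

The constant $804$ is not optimized, and the degrees $7\le n\le803$ are not decided here.

Theorem~\ref{thm:split} is proved in Section~\ref{sec:split}. An infinite cyclic cover unrolls the cycles through $v$ and reduces the problem to two graphs $A$ and $B$ joined by a bridge through $v$. The only obstruction is then the complex of \emph{mixed} cubes, which enter both $A$ and $B$; in dimension at most six they are too shallow to matter. The remaining sections produce a cycle of mixed cubes that survives. To detect it we take cocycles $u$ on $A$ and $u'$ on $B$ and form their cup product, which vanishes on every cube that is not mixed (Section~\ref{sec:cup}). The cycle is a map from a cubulated $n$-torus. On the torus, $u$ and $u'$ are concentrated near two subtori of complementary dimensions that meet in one point. This point is the center of an $n$-cube of the grid, and when $n$ is large every vertex of the grid is far from one of the two subtori, so that it can be sent to one side of the bridge. The price is that $A$ and $B$ must carry cocycles whose degree is about twice the radius of the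 graph; these are built in Section~\ref{sec:balls}. Section~\ref{sec:counter} assembles the counterexample.

\section{Prisms and subcomplexes}\label{sec:tools}

We write $[n]=\{1,\dots,n\}$. For a finite set $I$ of integers and $i\in I$, $\operatorname{pos}_I(i)$ is the position of $i$ when $I$ is listed increasingly. We write $I\cup i$ and $I\setminus i$ for $I\cup\{i\}$ and $I\setminus\{i\}$. The vector $e_i$ is a unit coordinate vector and $1_I=\sum_{i\in I}e_i$. The image of an $n$-cube spans a connected subgraph, and any two of its vertices are at distance at most $n$.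

\begin{lemma}[Prisms]\label{lem:prism}
Let $\mathcal S$ be a set of cubes of $G$ closed under faces, and let $\varphi,\psi\colon G_V\to H_V$ be functions such that, for $\sigma\in\mathcal S$, both $\varphi\sigma$ and $\psi\sigma$ are cubes of $H$ and $\varphi\sigma(s)$, $\psi\sigma(s)$ are close for all $s$. Define $h(\sigma)(0,s)=\varphi\sigma(s)$ and $h(\sigma)(1,s)=\psi\sigma(s)$. Then $h(\sigma)$ is a cube, it is degenerate if $\sigma$ is, and $\partial h+h\partial=\psi_\#-\varphi_\#$ on the span of $\mathcal S$. In particular, graph maps $\varphi,\psi\colon G\to H$ with $\varphi(a),\psi(a)$ close for all $a$ satisfy $\varphi_*=\psi_*$.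
\end{lemma}

\begin{proof}
An edge of $Q^{n+1}$ lies in one of the two ends or joins $(0,s)$ to $(1,s)$, so $h(\sigma)$ is a graph map. Its faces are $\partial_1^0h\sigma=\varphi\sigma$, $\partial_1^1h\sigma=\psi\sigma$ and $\partial_{i+1}^\nu h\sigma=h\partial_i^\nu\sigma$. Hence $\partial h\sigma=-(\varphi\sigma-\psi\sigma)-h\partial\sigma$.
\end{proof}

\emph{Folding a leaf.} If $a$ has degree one in $G$, with neighbor $a'$, the retraction $G\to G-a$ sending $a$ to $a'$ moves every vertex to a close vertex. So the inclusion $G-a\to G$ induces isomorphisms on homology. In particular a finite path has the homology of a point, which is $R$ in degree $0$ and zero in positive degrees.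

\emph{Mayer--Vietoris.} For subcomplexes $K_1,K_2$ of a chain complex, the sequence $0\to K_1\cap K_2\to K_1\oplus K_2\to K_1+K_2\to0$ is exact and gives a long exact homology sequence. Our subcomplexes are spanned by subsets of a basis of cubes, so $K_1\cap K_2$ is spanned by the common basis elements.

\section{Proof of Theorem \ref{thm:split}}\label{sec:split}

Throughout this section $\mathsf{Conn}_{xy}\ge3$, and coefficients are in $R$.

\subsection{The infinite cyclic cover}

In $G$ one can get from $x$ to $y$ through $v$ or through $G'$. To separate the two routes we place copies of $G'$ in a row. Let $\widetilde G$ have vertices $(a,k)$ for $a\in G'_V$, $k\in\mathbb Z$, and $v_k$ for $k\in\mathbb Z$, with edges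
\[
(a,k)\sim(a',k)\ \text{ for } a\sim a' \text{ in } G',\qquad v_k\sim(y,k),\qquad v_k\sim(x,k+1).
\]
The \emph{level} of $(a,k)$ and of $v_k$ is $k$. Let $\pi\colon\widetilde G\to G$ forget the level, and let $T$ be the automorphism raising it by one. For close vertices $a,b$ of $G$ put $c(v,x)=1$, $c(x,v)=-1$, and $c(a,b)=0$ otherwise. By the list of edges, two vertices $\tilde a,\tilde b$ of $\widetilde G$ are close if and only if $\pi\tilde a,\pi\tilde b$ are close and the level of $\tilde b$ minus the level of $\tilde a$ equals $c(\pi\tilde a,\pi\tilde b)$.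

\begin{lemma}\label{lem:lift}
Every cube $\sigma\colon Q^n\to G$ has a lift $\tilde\sigma\colon Q^n\to\widetilde G$, that is, a cube with $\pi\tilde\sigma=\sigma$. The lifts of $\sigma$ are the distinct cubes $T^k\tilde\sigma$, $k\in\mathbb Z$, and they are degenerate if and only if $\sigma$ is.
\end{lemma}

\begin{proof}
A lift is the same as a level function $k\colon Q^n\to\mathbb Z$ with $k(s')-k(s)=c(\sigma s,\sigma s')$ for all adjacent $s,s'$. Since $Q^n$ is connected, $k$ is unique up to an additive constant. If $\sigma$ does not depend on $s_i$, then $c=0$ on edges in direction $i$, so $k$ does not depend on $s_i$ either; conversely, $\sigma=\pi\tilde\sigma$ is degenerate if $\tilde\sigma$ is.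

For existence we first show that $c$ sums to zero along every closed walk of length at most four. Suppose not. Then the walk crosses the edge $vx$ more often in one direction than in the other. Let $H$ be the set of edges it traverses, so $|H|\le4$. If $H\setminus\{vx\}$ contained no path from $v$ to $x$, the crossings of $vx$ would alternate in direction and cancel. So there is such a path, with at most three edges. It starts with $vy$, the only other edge at $v$, and continues by a path of length at most two from $y$ to $x$ avoiding $v$. This contradicts $\mathsf{Conn}_{xy}\ge3$.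

So $c'(s,s')=c(\sigma s,\sigma s')$ is an antisymmetric function on oriented edges of $Q^n$ that sums to zero around each square. Such a function is a difference of levels, by induction on $n$: take $k$ on the face $s_n=0$ and put $k(s,1)=k(s,0)+c'((s,0),(s,1))$; for an edge $(s,1)(s',1)$ the required identity is the condition on the square it forms with $(s,0)(s',0)$.
\end{proof}

This is the only use of the inequality $\mathsf{Conn}_{xy}\ge3$. If a path $x\,z\,y$ avoids $v$, then $c$ sums to $1$ around the square $v,x,z,y$, which has no lift.

By Lemma~\ref{lem:lift}, $C_n(\widetilde G)$ is a free module over $R[T,T^{-1}]$ with one generator for each nondegenerate $n$-cube of $G$, and $\pi_\#$ sets $T=1$. Multiplication by $1-T$ on $R[T,T^{-1}]$ is injective with cokernel $R$. Hence the sequence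
\begin{equation}\label{eq:wang}
0\longrightarrow C_*(\widetilde G)\xrightarrow{\,1-T\,}C_*(\widetilde G)\xrightarrow{\ \pi_\#\ }C_*(G)\longrightarrow0
\end{equation}
is exact.

\begin{example}\label{ex:cycle}
Let $G$ be a cycle of length at least five. Then $G'$ is a finite path, and $\widetilde G$ is an increasing union of finite paths, each cube lying in one of them. So $\mathcal H_n(\widetilde G)=0$ for $n\ge1$, and \eqref{eq:wang} gives $\mathcal H_n(G)=0=\mathcal H_n(G')$ for all $n\ge2$.
\end{example}

\subsection{The splitting}

In general there is no retraction $G\to G'$: the image of $v$ would be close to both $x$ and $y$, which are at distance at least three in $G'$. The cover does retract onto one copy of $G'$, and we sum this retraction over all lifts.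

\begin{proposition}\label{prop:splitting}
For $n\ge2$ there is a homomorphism $\mu_*\colon\mathcal H_n(G)\to\mathcal H_n(G')$ with $\mu_*i_*=\mathrm{id}$.
\end{proposition}

\begin{proof}
Removing $G'\times\{0\}$ from $\widetilde G$ leaves an upper part, consisting of the $(a,k)$ with $k\ge1$ and the $v_k$ with $k\ge0$, and a lower part, consisting of the $(a,k)$ and $v_k$ with $k\le-1$; no edge joins them. Let $\rho_0\colon\widetilde G\to G'$ send $(a,0)$ to $a$, the upper part to $y$ and the lower part to $x$. The only edges leaving $G'\times\{0\}$ are $(y,0)v_0$ and $(x,0)v_{-1}$, which are sent to $y$ and to $x$, so $\rho_0$ is a graph map.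

For $n\ge1$ and $\sigma\colon Q^n\to G$ let $\mu(\sigma)=\sum_{\tilde\sigma}\rho_0\tilde\sigma\in C_n(G')$, the sum over all lifts. A lift that misses $G'\times\{0\}$ has connected image, so it lies in one of the two parts and $\rho_0\tilde\sigma$ is constant. All lifts outside a finite set $S$ are of this kind, so the sum is finite. Degenerate cubes go to zero by Lemma~\ref{lem:lift}.

Let $n\ge2$. Taking the face $\partial_i^\nu$ is a bijection from the lifts of $\sigma$ to the lifts of $\partial_i^\nu\sigma$, since both are free orbits of $T$. For $\tilde\sigma\notin S$ the cube $\rho_0\partial_i^\nu\tilde\sigma$ is constant of dimension $n-1\ge1$, hence zero. So $\mu(\partial_i^\nu\sigma)=\sum_{\tilde\sigma\in S}\partial_i^\nu\rho_0\tilde\sigma$, and $\mu\partial=\partial\mu$ on $C_n(G)$. Thus $\mu$ preserves cycles and boundaries in degrees $n\ge2$. If $\sigma$ lies in $G'$, its lifts are the cubes $\sigma\times\{k\}$, only $k=0$ contributes, and $\mu(\sigma)=\sigma$.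
\end{proof}

In degree one $\mu$ does not preserve cycles: it kills $[y,v]$ and $[v,x]$, so it sends a loop through $v$ to a path from $x$ to $y$.

\subsection{Bridges and mixed cubes}

The cover is built from copies of $G'$ by repeating one operation.

\begin{proposition}[Bridge lemma]\label{prop:bridge}
Let $W$ be the disjoint union of graphs $A$, $B$ and a vertex $v$ adjacent exactly to $a_0\in A$ and $b_0\in B$. For $n\ge1$ the map $\mathcal H_n(A)\oplus\mathcal H_n(B)\to\mathcal H_n(W)$ is split injective. For $1\le n\le6$ it is an isomorphism.
\end{proposition}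

\begin{proof}
Let $\rho_A\colon W\to A$ be the identity on $A$ and send the rest to $a_0$; define $\rho_B$ in the same way with $b_0$. Both are graph maps. Since $\rho_A$ is constant on $B$, $\rho_B$ is constant on $A$, and constant maps induce zero in degrees $n\ge1$, the pair $(\rho_{A*},\rho_{B*})$ is a left inverse.

\emph{Reduction to mixed cubes.} Let $A^+=A\cup\{v,b_0\}$ and $B^+=B\cup\{v,a_0\}$. Folding the leaf $b_0$ and then the leaf $v$ shows $\mathcal H_*(A)\cong\mathcal H_*(A^+)$, and likewise $\mathcal H_*(B)\cong\mathcal H_*(B^+)$. The intersection $C(A^+)\cap C(B^+)$ is the complex of the path $a_0vb_0$. Its homology vanishes in positive degrees, and its $\mathcal H_0$ injects into $\mathcal H_0(A^+)$, being generated by a component. By Mayer--Vietoris,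
\[
H_n\bigl(C(A^+)+C(B^+)\bigr)\cong\mathcal H_n(A)\oplus\mathcal H_n(B)\qquad(n\ge1).
\]
Call a cube \emph{mixed} if its image meets both $A\setminus a_0$ and $B\setminus b_0$. The quotient $M=C(W)/(C(A^+)+C(B^+))$ is free on the nondegenerate mixed cubes. If $H_n(M)=0$, then $H_n(C(A^+)+C(B^+))\to\mathcal H_n(W)$ is onto. So it suffices to show $H_n(M)=0$ for $n\le6$.

\emph{Shallow cubes.} The \emph{depth} of a vertex of $A$ is its distance to $a_0$ in $A$, and the depth of a vertex of $B$ is its distance to $b_0$ in $B$. The values of a mixed cube have finite depth, because the image is connected and a walk leaves $A$ only through $a_0$. We want to contract a mixed cube by pulling its $A$-values one step toward $a_0$. The difficulty is that adjacent vertices may be pulled to vertices that are not close. This cannot happen at depth at most $1$, where everything goes to $a_0$, and at depth $2$ it can happen only for two distinct adjacent vertices of depth $2$. So we call a cube $\sigma$ of $W$ \emph{$A$-shallow} if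
\begin{enumerate}
\item[(i)] all its values in $A$ have depth at most $2$, and
\item[(ii)] whenever $s\sim s'$ and $\sigma(s),\sigma(s')\in A$ both have depth $2$, we have $\sigma(s)=\sigma(s')$.
\end{enumerate}
Faces of $A$-shallow cubes are $A$-shallow, so the nondegenerate mixed $A$-shallow cubes span a subcomplex $K_A\subset M$. Define $B$-shallow cubes and $K_B$ symmetrically.

\emph{$K_A$ is acyclic.} For each $z\in A$ of depth $2$ choose a neighbor $z^-$ of depth $1$. Let $\kappa(z)=z^-$ for $z$ of depth $2$, $\kappa(a)=a_0$ for $a\in A$ of depth at most $1$, and let $\kappa$ fix every other vertex of $W$. Every vertex is close to its image. Let $\sigma$ be $A$-shallow and $s\sim s'$. If $\sigma(s),\sigma(s')$ both lie in $A$, their depths differ by at most one, and: for two depths $\le1$ both images are $a_0$; for depths $2$ and $1$ the images are $z^-\sim a_0$; for depths $2$ and $2$ the values are equal by (ii). If exactly one lies in $A$, the values are $a_0$ and $v$; if neither does, they lie in $B\cup\{v\}$; in both cases $\kappa$ fixes them. So $\kappa\sigma$ is a cube, and Lemma~\ref{lem:prism}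 gives prisms $h(\sigma)$ from $\sigma$ to $\kappa\sigma$ with $\partial h+h\partial=\kappa_\#-1$.

The $A$-values of $\kappa\sigma$ have depth at most $1$. Hence $\kappa\sigma$ is $A$-shallow, and so is $h(\sigma)$, whose values of depth $2$ all occur in the end $\sigma$. If $\sigma$ misses $A\setminus a_0$ then $\kappa\sigma=\sigma$, and if $\sigma$ misses $B\setminus b_0$ then so does $\kappa\sigma$; so $\kappa_\#$ and $h$ send cubes that are not mixed to cubes that are not mixed. Therefore $\kappa_\#$ and $h$ are defined on $K_A$, and $\kappa_\#$ induces the identity on $H_*(K_A)$. But $\kappa\kappa\sigma$ has no value in $A\setminus a_0$, so $\kappa_\#^2=0$ on $K_A$, and $H_*(K_A)=0$.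

\emph{$K_A+K_B$ is acyclic.} The map $\kappa$ sends $A$ to $A$ and fixes $B\cup\{v\}$. So if $\sigma$ is also $B$-shallow, then so is $\kappa\sigma$, and so is $h(\sigma)$, because $B$-values at $(0,s)$ and $(1,s)$ are equal. Thus $\kappa_\#$ and $h$ preserve $K_A\cap K_B$, and the same argument shows that it is acyclic. By symmetry $K_B$ is acyclic, and Mayer--Vietoris gives the claim.

\emph{For $n\le6$ every mixed $n$-cube is $A$-shallow or $B$-shallow.} Let $d_A,d_B\ge1$ be the largest depths of its values in $A$ and in $B$. Vertices of $A$ and $B$ of these depths are at distance $d_A+d_B+2$ in $W$, so $d_A+d_B\le n-2\le4$. If $d_A=1$ the cube is $A$-shallow, and if $d_B=1$ it is $B$-shallow. Otherwise $d_A=d_B=2$ and $n=6$. Fix $s'\in Q^6$ with a $B$-value of depth $2$. Any $s$ with an $A$-value of depth $2$ is at distance $6$ from $s'$, so it is the antipode of $s'$ and is unique. Then (ii) is vacuous and the cube is $A$-shallow.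

Hence for $n\le6$ every cycle of $M_n$ lies in the acyclic complex $K_A+K_B$ and bounds there.
\end{proof}

\begin{remark}
The last step stops at $n=6$. Let $A$ be a triangle $a_1z_0z_1$ with a pendant edge $a_1a_0$, and $B$ a triangle $b_1z'_0z'_1$ with a pendant edge $b_1b_0$. The $7$-cube with values $z_{s_1},a_1,a_0,v,b_0,b_1,z'_{s_1}$ at $s_2+\dots+s_7=0,1,\dots,6$ is mixed and violates (ii) on both sides. This limits the argument; it does not show that the conclusion fails in degree $7$.
\end{remark}

\subsection{End of the proof}

Split injectivity is Proposition~\ref{prop:splitting}. For $j\le k$ let $\widetilde G_{j,k}$ be the subgraph of $\widetilde G$ on the copies $G'\times\{j\},\dots,G'\times\{k\}$ and $v_j,\dots,v_{k-1}$. Then $\widetilde G_{j,k+1}$ is the graph of Proposition~\ref{prop:bridge} for $A=\widetilde G_{j,k}$, $a_0=(y,k)$, $B=G'\times\{k+1\}$, $b_0=(x,k+1)$. By induction $\bigoplus_{j\le k'\le k}\mathcal H_n(G'\times\{k'\})\to\mathcal H_n(\widetilde G_{j,k})$ is an isomorphism for $1\le n\le6$. The complex $C_*(\widetilde G)$ is the increasing union of the complexes $C_*(\widetilde G_{-k,k})$,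 and homology commutes with such unions, so
\begin{equation}\label{eq:levels}
\bigoplus_{k\in\mathbb Z}\mathcal H_n(G'\times\{k\})\xrightarrow{\ \cong\ }\mathcal H_n(\widetilde G)\qquad(1\le n\le6).
\end{equation}
Here $T$ shifts the summands, so $1-T$ is injective: it does not change the lowest nonzero component. Let $2\le n\le6$. In the exact sequence
\[
\mathcal H_n(\widetilde G)\xrightarrow{\ \pi_*\ }\mathcal H_n(G)\longrightarrow\mathcal H_{n-1}(\widetilde G)\xrightarrow{\,1-T\,}\mathcal H_{n-1}(\widetilde G)
\]
of \eqref{eq:wang} the last map is injective, because $1\le n-1\le 6$; so $\pi_*$ is onto. On each $G'\times\{k\}$ the map $\pi$ is the inclusion $i$, so by \eqref{eq:levels} the image of $\pi_*$ is the image of $i_*$. Hence $i_*$ is onto, and it is an isomorphism. \qed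

\section{Cup products and grid tori}\label{sec:cup}

\subsection{The diagonal}

We need the diagonal both for cubes of graphs and for the cells of a cubulated torus. Both are instances of a \emph{precubical set}: a sequence of sets $X_n$ with face maps $\partial_i^\nu\colon X_n\to X_{n-1}$ $(1\le i\le n)$ satisfying $\partial_i^{\nu}\partial_j^{\nu'}=\partial_{j-1}^{\nu'}\partial_i^{\nu}$ for $i<j$. These relations say that the face of $\tau\in X_n$ obtained by setting some coordinates to $0$ or $1$ does not depend on the order in which this is done. The free abelian groups $\mathbb Z X_n$ form a chain complex under the boundary formula of the introduction. A \emph{cochain} of degree $m$ is a function $\alpha$ on $X_m$ with values in $\mathbb Z$ or $\mathbb Q$, extended linearly; it is a \emph{cocycle} if $\alpha\partial=0$, and two cocycles are \emph{cohomologous} if they differ by $\gamma\partial$ for a cochain $\gamma$. Cohomologous cocycles agree on cycles.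

For $\tau\in X_n$ and $I\sqcup J=[n]$ let $\tau^0_I$ be the face with the coordinates in $J$ set to $0$, and $\tau^1_J$ the face with the coordinates in $I$ set to $1$. These two faces meet at the vertex $1_I$, the last vertex of the first and the first vertex of the second. Put
\[
\varepsilon(I,J)=(-1)^{\#\{(a,b)\in I\times J\,:\,a>b\}},\qquad
\Delta\tau=\sum_{I\sqcup J=[n]}\varepsilon(I,J)\,\tau^0_I\otimes\tau^1_J .
\]

\begin{lemma}\label{lem:diag}
$\Delta\partial=\partial\Delta$, where $\partial(a\otimes b)=\partial a\otimes b+(-1)^{|a|}a\otimes\partial b$.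
\end{lemma}

\begin{proof}
Fix $i\in[n]$ and $I'\sqcup J'=[n]\setminus i$, put $I=I'\cup i$, $J=J'\cup i$, and compare the terms in which the first factor has free coordinates $I'$ and the second $J'$. For $\nu\in\{0,1\}$ let $a_\nu$ be the face of $\tau$ with $J'$ set to $0$ and $i$ set to $\nu$, and $b_\nu$ the face with $I'$ set to $1$ and $i$ set to $\nu$. The terms in $\Delta\partial\tau$ are $\eta\,(a_0\otimes b_0-a_1\otimes b_1)$ with $\eta=(-1)^i\varepsilon(I',J')$. The terms in $\partial\Delta\tau$ come from the summands $(I,J')$ and $(I',J)$ and are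
\[
(-1)^{\operatorname{pos}_I(i)}\varepsilon(I,J')\,(a_0-a_1)\otimes b_1+(-1)^{|I'|+\operatorname{pos}_J(i)}\varepsilon(I',J)\,a_0\otimes(b_0-b_1).
\]
Adding $i$ to $I'$ creates $\#\{b\in J':b<i\}=i-\operatorname{pos}_I(i)$ inversions. Adding $i$ to $J'$ creates $\#\{a\in I':a>i\}=|I'|-i+\operatorname{pos}_J(i)$ inversions. So both signs equal $\eta$, the terms $a_0\otimes b_1$ cancel, and $\eta\,(a_0\otimes b_0-a_1\otimes b_1)$ remains.
\end{proof}

For cochains $\alpha,\beta$ of degrees $m,m'$ with $m+m'=n$, the \emph{cup product} is
\[
(\alpha\cup\beta)(\tau)=(\alpha\otimes\beta)(\Delta\tau)=\sum_{I\sqcup J=[n],\ |I|=m}\varepsilon(I,J)\,\alpha(\tau^0_I)\,\beta(\tau^1_J),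
\]
where $\alpha\otimes\beta$ is zero outside bidegree $(m,m')$.

\begin{corollary}\label{cor:cup}
Let $\alpha,\beta$ be cocycles. Then $\alpha\cup\beta$ is a cocycle, and its value on a cycle does not change when $\alpha$ or $\beta$ is replaced by a cohomologous cocycle. If $X$ is the set of cubes of a graph and $\alpha,\beta$ vanish on degenerate cubes, then so does $\alpha\cup\beta$.
\end{corollary}

\begin{proof}
We have $(\alpha\cup\beta)\partial=(\alpha\otimes\beta)\partial\Delta$, and $\alpha\otimes\beta$ kills both $\partial a\otimes b$ and $a\otimes\partial b$. If $\zeta$ is a cycle, then $\partial\Delta\zeta=0$. Since $\beta\partial=0$, we have $(\gamma\otimes\beta)\partial=\gamma\partial\otimes\beta$, so $(\gamma\partial\cup\beta)(\zeta)=0$. Since $\alpha\partial=0$, we have $(\alpha\otimes\gamma)\partial=(-1)^m\alpha\otimes\gamma\partial$, so $(\alpha\cup\gamma\partial)(\zeta)=0$. Finally, if $\tau$ does not depend on $s_i$, then in each term the factor in which $i$ is free is degenerate.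
\end{proof}

\subsection{Grid tori}

Let $L\ge1$, let $\Lambda$ be a subgroup of $\mathbb Z^n$ containing $L\mathbb Z^n$, and let $\Gamma=\mathbb Z^n/\Lambda$, a finite group. The unit cubes of $\mathbb Z^n$ modulo $\Lambda$ form a precubical set with cells $(P,I)$, $P\in\Gamma$, $I\subset[n]$, of dimension $|I|$; the cell $(P,I)$ stands for $P+\{0,1\}^I$ with coordinates in increasing order. Its chain complex $D_*$ has
\[
\partial(P,I)=\sum_{i\in I}(-1)^{\operatorname{pos}_I(i)}\bigl[(P,I\setminus i)-(P+e_i,I\setminus i)\bigr].
\]
The chains
\[
\zeta=\sum_{P\in\Gamma}(P,[n]),\qquad t_I(P)=\sum_{c\in\{0,\dots,L-1\}^I}(P+c,I)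
\]
are cycles: for $\zeta$ substitute $P\mapsto P+e_i$, and for $t_I(P)$ the terms in direction $i$ telescope because $Le_i\in\Lambda$. For cochains of degrees $m+m'=n$,
\begin{equation}\label{eq:cupzeta}
(\alpha\cup\beta)(\zeta)=\sum_{P\in\Gamma}\ \sum_{|I|=m}\varepsilon(I,J)\,\alpha(P,I)\,\beta(P+1_I,J),\qquad J=[n]\setminus I .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\fill[gray!25] (-1,-1) rectangle (0,0);
\draw[gray!60] (-3.3,-3.3) grid (2.3,2.3);
\draw (-3.3,-3.3) -- (2.3,2.3) node[right] {$w=0$};
\draw[dashed] (-3.3,2.3) -- (2.3,-3.3) node[right] {$w'=0$};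
\draw[very thick,->] (-1,-1) -- (-0.15,-1);
\draw[very thick,->] (0,-1) -- (0,-0.15);
\foreach \k in {-3,...,2} {\fill (\k,\k) circle (2.6pt); \draw[fill=white] (\k,{-1-\k}) circle (2.6pt);}
\end{tikzpicture}
\caption{The grid $\mathbb Z^2$ with coordinates $(p,q)$ and the lines $w=p-q=0$ (black lattice points) and $w'=p+q+1=0$ (white lattice points). The lines cross at $(-\frac12,-\frac12)$, the center of the shaded square, and share no lattice point. Along the first arrow $w$ goes from $0$ to $1$; along the second $w'$ goes from $0$ to $1$.}
\label{fig:lines}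
\end{figure}

\begin{example}\label{ex:toy}
Let $n=2$, let $L\ge4$ be even, write $P=(p,q)$, and put $w=p-q$, $w'=p+q+1$, $\Lambda=\{(p,q)\in\mathbb Z^2:p-q,\ p+q\in L\mathbb Z\}$. The pair $(w,w')$ identifies $\Gamma$ with the set of pairs in $(\mathbb Z/L)^2$ with $w+w'$ odd. Let $\alpha$ of an edge be $1$ if $w$ goes from $0$ to $1$ modulo $L$ along it, $-1$ if $w$ goes from $1$ to $0$, and $0$ otherwise; define $\beta$ in the same way with $w'$. Around a square $w$ takes the values $w,w+1,w,w-1$ and $w'$ the values $w',w'+1,w'+2,w'+1$; each step is undone, so $\alpha$ and $\beta$ are cocycles. By \eqref{eq:cupzeta},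
\[
(\alpha\cup\beta)(\zeta)=\sum_P\bigl[\alpha(P,1)\,\beta(P+e_1,2)-\alpha(P,2)\,\beta(P+e_2,1)\bigr].
\]
The first product is nonzero only if $w(P)=0$ and $w'(P)+1=0$. This holds for the single class $P=(-1,-1)$, and the product is $1$. The second needs $w(P)=1$ and $w'(P)+1=0$, which is excluded by parity. So $(\alpha\cup\beta)(\zeta)=1$, and the whole value comes from the square in Figure~\ref{fig:lines} in which the lines $w=0$ and $w'=0$ cross.

Every lattice point has $|w|+|w'|\ge1$. This gap is too small to be of use. In the product of $m$ copies of the picture it becomes $|w|_1+|w'|_1\ge m$, and this is what will allow the lattice points near $w=0$ and those near $w'=0$ to be sent to opposite sides of a bridge.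
\end{example}

In high dimension our cocycles will not be explicit; we will know only their values on the coordinate tori $t_I(P)$. These values suffice, because a cocycle on $D_*$ can be averaged over translations.

\begin{proposition}\label{prop:average}
Let $\alpha,\beta$ be cocycles on $D_*$ of degrees $m,m'$ with $m+m'=n$. Then $a(I)=\alpha(t_I(P))$ and $b(J)=\beta(t_J(P))$ do not depend on $P$, and
\[
(\alpha\cup\beta)(\zeta)=\frac{|\Gamma|}{L^n}\sum_{I\sqcup J=[n],\ |I|=m}\varepsilon(I,J)\,a(I)\,b(J).
\]
\end{proposition}

\begin{proof}
Let $T_i(P,I)=(P+e_i,I)$, and let $h_i(P,I)=(-1)^{\operatorname{pos}_{I\cup i}(i)}(P,I\cup i)$ if $i\notin I$ and $h_i(P,I)=0$ if $i\in I$. We claim that $\partial h_i+h_i\partial=1-T_i$. Let $i\notin I$. The terms of $\partial h_i(P,I)$ that remove $i$ give $(P,I)-(P+e_i,I)$. For $k\in I$, the chain $(P,(I\setminus k)\cup i)-(P+e_k,(I\setminus k)\cup i)$ occurs in $\partial h_i$ with exponent $\operatorname{pos}_{I\cup i}(i)+\operatorname{pos}_{I\cup i}(k)$ and in $h_i\partial$ with exponent $\operatorname{pos}_{(I\setminus k)\cup i}(i)+\operatorname{pos}_I(k)$. If $k<i$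 the first summands differ by one and the second agree; if $k>i$ it is the reverse. So these terms cancel. Let $i\in I$. Then $h_i(P,I)=0$, and $h_i$ kills all terms of $\partial(P,I)$ except those removing $i$, which give $(P,I)-(P+e_i,I)$.

For a cocycle $\alpha$ this gives $\alpha-\alpha T_i=(\alpha h_i)\partial$. The $T_i$ generate the translation action of $\Gamma$, so all translates of $\alpha$ are cohomologous, and $\alpha$ is cohomologous over $\mathbb Q$ to their average $\bar\alpha$. The value $\bar\alpha(P,I)=a_I$ depends only on $I$. Evaluating on the cycle $t_I(P)$ gives $\alpha(t_I(P))=L^ma_I$ for every $P$. In the same way $\beta$ is cohomologous to $\bar\beta$ with $\bar\beta(P,J)=b(J)/L^{m'}$. By Corollary~\ref{cor:cup} we may replace $\alpha,\beta$ by $\bar\alpha,\bar\beta$ in \eqref{eq:cupzeta}, and the formula follows.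
\end{proof}

In Example~\ref{ex:toy}, $|\Gamma|/L^2=\frac12$, $a(1)=1$, $a(2)=-1$ and $b(1)=b(2)=1$, so the formula gives $\frac12(1+1)=1$, as computed.

\section{Collapsed balls and their top-degree cocycles}\label{sec:balls}

\subsection{The graphs $\Sigma_{d,r}$}

A ball with its boundary collapsed to a point is a sphere. For integers $d\ge1$, $r\ge2$ let $\Sigma_{d,r}$ be the connected graph with vertices $\{\omega\in\mathbb Z^d:|\omega|_1\le r-1\}\cup\{\ast\}$, where $\omega\sim\omega'$ if they differ by some $\pm e_i$, and $\omega\sim\ast$ if $|\omega|_1=r-1$. For example, $\Sigma_{1,r}$ is the cycle of length $2r$; for $r=2$ it is $Q^2$ and the loop around it bounds. So the radius cannot be too small if a class of degree $d$ is to survive. On the other hand, the gap in Example~\ref{ex:toy} can absorb only radii up to about $d/2$. We must therefore find a $d$-cocycle on $\Sigma_{d,r}$ with $d$ about $2r$.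

The method is to pull back the generator of the cohomology of $\mathbb R^{d+1}\setminus0$. Put
\[
f(\omega)=|\omega|_1,\quad f(\ast)=r,\qquad V(\omega)=\omega,\quad V(\ast)=0,\qquad \Psi=(V,\tfrac34r-f)\colon\Sigma_{d,r}\to\mathbb R^{d+1}.
\]
The map $\Psi$ places $0$ above the origin, $\ast$ below it, and the other vertices on a cone around the vertical axis. The function $f$ changes by at most one along edges, and $f=|V|_1+r1_{\ast}$. For a cube $\tau\colon Q^j\to\Sigma_{d,r}$ let $g_\tau\colon[0,1]^j\to\mathbb R^{d+1}$ be the \emph{multilinear extension} of $\Psi\tau$, the unique map that is affine in each coordinate separately and equals $\Psi\tau$ at the vertices. Equivalently, $g_\tau(t)=\mathbb E\,\Psi(\tau(X))$, where $X\in\{0,1\}^j$ has independent coordinates with $\mathbb P(X_k=1)=t_k$.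

We need $g_\tau$ to avoid the origin. Convexity does not give this: a cube of dimension $r$ can take both values $0$ and $\ast$, and the segment from $\Psi(0)$ to $\Psi(\ast)$ passes through the origin. Instead we use two standard inequalities for a real function $\phi$ of $X$. Let $X^{k\to\nu}$ be $X$ with the $k$-th coordinate replaced by $\nu$.
\begin{itemize}
\item \emph{Efron--Stein:} $\operatorname{Var}\phi(X)\le\sum_kt_k(1-t_k)\,\mathbb E\bigl(\phi(X^{k\to1})-\phi(X^{k\to0})\bigr)^2$.
\item \emph{McDiarmid:} if $j\ge1$ and $\phi$ changes by at most $1$ when one coordinate changes, then $\mathbb P(\phi-\mathbb E\phi\ge a)\le e^{-2a^2/j}$ for $a>0$.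
\end{itemize}
If $g_\tau(t)=0$, then $\mathbb Ef=\frac34r$, so by McDiarmid the collapsed region is exponentially unlikely. Away from it $V$ makes unit steps, so by Efron--Stein its variance is at most about $j/4\approx r/2$. An integer vector of mean zero and variance $r/2$ cannot have expected $\ell_1$-norm $\frac34r$.

\begin{lemma}\label{lem:nozero}
If $r\ge200$ and $j\le2r+5$, then $g_\tau(t)\ne0$ for all $\tau\colon Q^j\to\Sigma_{d,r}$ and $t\in[0,1]^j$.
\end{lemma}

\begin{proof}
For $j=0$, the only vertices with $V=0$ are $0$ and $\ast$, where $f\neq\frac34r$. Let $j\ge1$, write $V,f$ for $V(\tau(X)),f(\tau(X))$, and suppose $\mathbb EV=0$ and $\mathbb Ef=\frac34r$. Put $\eta=\mathbb P(f\ge r-1)$.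

Apply Efron--Stein to each coordinate of $V$ and add. Since $\mathbb EV=0$,
\[
\mathbb E|V|_2^2\le\sum_{k=1}^jt_k(1-t_k)\,\mathbb E\bigl|V(\tau X^{k\to1})-V(\tau X^{k\to0})\bigr|_2^2 .
\]
The squared difference is at most $1$ unless exactly one of the two points is sent to $\ast$. In that case the other is sent to some $\omega$ with $|\omega|_1=r-1$, the squared difference is $|\omega|_2^2\le r^2$, and $f\ge r-1$ at $X$, which is one of the two points. With $t_k(1-t_k)\le\frac14$ we get $\mathbb E|V|_2^2\le\frac j4(1+r^2\eta)$. As $V$ has integer coordinates, $|V|_1\le|V|_2^2$. Therefore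
\[
\tfrac34r=\mathbb E|V|_1+r\,\mathbb P(\tau X=\ast)\le\tfrac{2r+5}4(1+r^2\eta)+r\eta,
\]
that is,
\begin{equation}\label{eq:contra}
\frac{r-5}4\le\Bigl(\frac{(2r+5)r^2}4+r\Bigr)\eta .
\end{equation}
By McDiarmid with $a=\frac r4-1$, and with $s=r+\frac52$,
\[
\eta\le\exp\Bigl(-\frac{2(r/4-1)^2}{2r+5}\Bigr)=\exp\Bigl(-\frac{(s-\frac{13}2)^2}{16s}\Bigr)\le\exp\Bigl(-\frac{s-13}{16}\Bigr)=\exp\Bigl(-\frac{2r-21}{32}\Bigr).
\]
So the right side of \eqref{eq:contra} is at most $E(r)=\bigl(\frac{(2r+5)r^2}4+r\bigr)e^{-(2r-21)/32}$. We have $379/32>11.84$ and $e^{11.84}=e^{12}e^{-0.16}>20^4\cdot0.84=134400$, so $E(200)<4050200/134400<32$, while the left side is $48.75$ at $r=200$. The polynomial factor of $E$ has degree three and nonnegative coefficients, so the logarithmic derivative of $E$ is at most $\frac3r-\frac1{16}<0$ for $r\ge200$. Thus $E$ decreases and the left side increases, and \eqref{eq:contra} fails for all $r\ge200$.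
\end{proof}

\begin{remark}
The height $\frac34r$ has to lie well above $j/4$. For $k\le\min(d,r-1)$ consider the $2k$-cube $\tau(s,s')=s-s'\in\mathbb Z^k\subset\mathbb Z^d$. At the center of $[0,1]^{2k}$ we have $\mathbb EV=0$ and $\mathbb Ef=k/2$, so the lemma would fail with $k/2$ in place of $\frac34r$. The height also has to lie well below $r$ for McDiarmid's bound to be small.
\end{remark}

\subsection{The cocycle}

For a space $Y$ let $S_*(Y)$ be the complex of normalized singular cubical chains: $S_j(Y)$ is the free abelian group on continuous maps $[0,1]^j\to Y$ modulo those independent of some coordinate, with the same boundary formula as for graphs. It is a complex of free groups and computes the singular homology of $Y$ \cite{Massey}.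

Let $Y=\mathbb R^{d+1}\setminus0$, which deformation retracts onto $S^d$, so $H_d(Y)\cong\mathbb Z$. The group of $d$-cycles is a direct summand of $S_d(Y)$, because the quotient embeds in the free group $S_{d-1}(Y)$ and is free. Extending the map from cycles onto $H_d(Y)\cong\mathbb Z$, we obtain a homomorphism $U\colon S_d(Y)\to\mathbb Z$ with $U\partial=0$ that induces an isomorphism $H_d(Y)\to\mathbb Z$.

\begin{corollary}\label{cor:cocycle}
Let $r\ge200$ and $d+1\le2r+5$. Then $u_{d,r}(\tau)=U(g_\tau)$ is a cocycle of degree $d$ on the cubes of $\Sigma_{d,r}$ that vanishes on degenerate cubes.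
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:nozero}, $g_\tau$ is a singular cube of $Y$ for every $\tau$ of dimension at most $d+1$. A face of a multilinear map is multilinear, so $g_{\partial_i^\nu\tau}=\partial_i^\nu g_\tau$, and $g_\tau$ is degenerate if $\tau$ is. For $\tau$ of dimension $d+1$ we get $u_{d,r}(\partial\tau)=U(\partial g_\tau)=0$.
\end{proof}

\subsection{Evaluating the cocycle on a torus}

To see that $u_{d,r}$ is nontrivial we collapse a grid torus onto $\Sigma_{d,r}$. Let $L\ge2r+2$ be even. For $w$ in $\mathbb Z^d$ or $(\mathbb Z/L)^d$ put $|w|_L=\sum_i\operatorname{dist}(w_i,L\mathbb Z)$; it changes by at most one when $w$ changes by $\pm e_i$. If $|w|_L\le r-1$, let $[w]\in\mathbb Z^d$ be the representative with coordinates in $(-L/2,L/2)$, so $|[w]|_1=|w|_L$. Define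
\[
\chi\colon(\mathbb Z/L)^d\to\Sigma_{d,r},\qquad\chi(w)=[w]\ \text{ if }|w|_L\le r-1,\qquad\chi(w)=\ast\ \text{ otherwise.}
\]
If $\tilde w=w\pm e_i$, then $\chi(w)$ and $\chi(\tilde w)$ are close. Indeed, if both norms are at most $r-1$, then $[w]$ and $[\tilde w]$ agree except in coordinate $i$, where the difference is $\pm1$ modulo $L$ and at most $2r-2<L-1$ in absolute value, so it is $\pm1$. If $|w|_L\le r-1<|\tilde w|_L$, then $|w|_L=r-1$ and $[w]\sim\ast$. Otherwise both values are $\ast$.

For a finite ordered set $I$ let $\mathbb T^I=\mathbb R^I/L\mathbb Z^I$, and $\mathbb T^d=\mathbb T^{[d]}$. Let $g\colon\mathbb T^d\to\mathbb R^{d+1}$ be the map that on each unit lattice cube is the multilinear extension of $\Psi\chi$; the extensions agree on common faces.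

We recall three facts about a closed connected orientable $d$-manifold $N$. The map $H_d(N)\to H_d(N,N\setminus b)\cong\mathbb Z$ is an isomorphism for each point $b$. If a map between two such manifolds has a point with a single preimage, its degree is the local degree at that preimage. A diffeomorphism has degree equal to the sign of its Jacobian determinant.

\begin{lemma}\label{lem:degree}
The map $g$ has no zeros, and $g/|g|\colon\mathbb T^d\to S^d$ has degree $\pm1$.
\end{lemma}

\begin{proof}
Represent a point by $w$ with $w_i\in[-L/2,L/2]$. Then $g(w)=\mathbb E\,\Psi(\chi(Z))$, where the $Z_i\in\{\lfloor w_i\rfloor,\lceil w_i\rceil\}$ are independent with $\mathbb EZ_i=w_i$. Since $L/2$ is an integer, $|Z_i|\le L/2$ and $|Z|_L=|Z|_1$. So the $i$-th coordinate of $g(w)$, for $i\le d$, is $\mathbb E[Z_i1_{|Z|_1\le r-1}]$. Also $Z_i$ never has the sign opposite to that of $w_i$, and $Z_i=0$ if $w_i=0$.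

We find the points that $g$ sends to the vertical axis. We have $g(0)=(0,\frac34r)$. Let $w\ne0$ and suppose the first $d$ coordinates of $g(w)$ vanish. Each $Z_i1_{|Z|_1\le r-1}$ has one sign and mean zero, so almost surely $|Z|_1\le r-1$ implies $Z=0$. If $|Z|_1\le r-1$ had positive probability, then so would $Z=0$, forcing $|w_k|<1$ for all $k$. Then for $i$ with $w_i\ne0$ the value $Z=\pm e_i$, with the sign of $w_i$, would have probability $|w_i|\prod_{k\ne i}(1-|w_k|)>0$ and norm $1\le r-1$, a contradiction. Hence $\chi(Z)=\ast$ almost surely and $g(w)=(0,-\frac14r)$. So $g$ has no zeros, and $w=0$ is the only preimage of the north pole $(0,1)$ under $g/|g|$.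

If all $|w_k|<1$, then $|Z_k|\in\{0,1\}$ with $\mathbb P(|Z_k|=1)=|w_k|$, and the $i$-th coordinate of $g(w)$ is $w_ic_i(w)$ with $c_i(w)=\mathbb P(\sum_{k\ne i}|Z_k|\le r-2)$. The function $c_i$ is a polynomial in the $|w_k|$, hence continuous, and $c_i\ge\prod_{k\ne i}(1-|w_k|)>0$. Near $0$ the last coordinate $g_{d+1}(w)$ is positive. In the chart $(\mathbf y,y_{d+1})\mapsto\mathbf y/y_{d+1}$ of the upper hemisphere, $g/|g|$ is the map $w\mapsto(w_ic_i(w)/g_{d+1}(w))_i$. Along the straight-line homotopy from this map to the identity each $w_i$ is multiplied by a positive number, so no $w\neq0$ is sent to $0$. The local degree is therefore $\pm1$.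
\end{proof}

Let $|I|=d$. The sum of the singular cubes $c+[0,1]^I$, $c\in\{0,\dots,L-1\}^I$, parametrized with coordinates in the order of $I$, is a cycle in $S_d(\mathbb T^I)$ by telescoping. Its class $[\mathbb T^I]$ generates $H_d(\mathbb T^I)$. To see this, take $b$ interior to one lattice cube. All other cubes miss $b$, so the image in $H_d(\mathbb T^I,\mathbb T^I\setminus b)$ is the class of that one cube. By excision this group is $H_d([0,1]^d,\partial[0,1]^d)\cong\mathbb Z$, which the identity cube generates. By Lemma~\ref{lem:degree}, $g_*[\mathbb T^d]$ generates $H_d(Y)$, so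
\begin{equation}\label{eq:delta}
\delta_{d}:=U\bigl(g_*[\mathbb T^d]\bigr)=\pm1 .
\end{equation}

\begin{lemma}\label{lem:signedperm}
Let $r\ge200$, $d+1\le2r+5$ and $|I|=d$. Let $w_0\in\mathbb Z^d$, and let $N$ be a signed permutation matrix with rows $[d]$ and columns $I$ in increasing order. For $c\in\mathbb Z^I$ let $\tau_c$ be the cube $s\mapsto\chi(w_0+N(c+s))$, $s\in\{0,1\}^I$. Then $\sum_{c\in\{0,\dots,L-1\}^I}u_{d,r}(\tau_c)=\delta_d\det N$.
\end{lemma}

\begin{proof}
Let $\Phi\colon\mathbb T^I\to\mathbb T^d$, $\Phi(\theta)=w_0+N\theta$. It maps $c+[0,1]^I$ onto a unit lattice cube, and each coordinate of $\Phi$ is an affine function of its own coordinate of $\theta$. So $g\Phi$ is multilinear on $c+[0,1]^I$; it equals $\Psi\tau_c$ at the vertices, hence equals $g_{\tau_c}$. The sum is thus $U(g_*\Phi_*[\mathbb T^I])$. The order-preserving bijection $I\cong[d]$ identifies $[\mathbb T^I]$ with $[\mathbb T^d]$ and makes $\Phi$ a diffeomorphism of $\mathbb T^d$ with Jacobian determinant $\det N=\pm1$. So $\Phi_*[\mathbb T^I]=\det N\,[\mathbb T^d]$.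
\end{proof}

\section{Proof of Theorem \ref{thm:counter}}\label{sec:counter}

\subsection{The graph and the cocycle}

Write $n=2m+e$ with $e\in\{0,1\}$, and put $m'=m+e$, so $n=m+m'$. We need $2r+2\le m$ to separate the two sides, and $m'+1\le2r+5$ with $r\ge200$ for Corollary~\ref{cor:cocycle}. Take $r=\lfloor m/2\rfloor-1$. Then $2r+2\le m\le2r+3$ and $m+1\le m'+1\le2r+5$, and $n\ge804$ gives $m\ge402$ and $r\ge200$. Fix an even $L\ge2r+2$.

Let $A=\Sigma_{m,r}$ with $\ast$ renamed $x$, and $B=\Sigma_{m',r}$ with $\ast$ renamed $y$. Let $G$ be the disjoint union of $A$ and $B$ together with a vertex $v$ adjacent exactly to $x$ and $y$, and a path of length $\lambda$ from $x$ to $y$ with $\lambda-1$ new interior vertices. Then $G$ is finite and connected. A path from $x$ that enters $A\setminus x$ cannot leave it, and the same holds for paths from $y$ and $B \setminus y$; so the long path is the only path from $x$ to $y$ avoiding $v$, and $\mathsf{Conn}_{xy}=\lambda$.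

Let $\rho_A\colon G\to A$ be the identity on $A$ and send everything else to $x$, and let $\rho_B\colon G\to B$ be the identity on $B$ and send everything else to $y$. These are graph maps because $A$ and $B$ are attached to the rest only at $x$ and $y$. With $u=u_{m,r}$ and $u'=u_{m',r}$ put
\[
\Omega=(u\rho_A)\cup(u'\rho_B),\qquad\Omega(\tau)=\sum_{|I|=m}\varepsilon(I,J)\,u(\rho_A\tau^0_I)\,u'(\rho_B\tau^1_J).
\]
By Corollaries~\ref{cor:cocycle} and~\ref{cor:cup}, $\Omega$ is an integer cocycle of degree $n$ vanishing on degenerate cubes. Its $R$-linear extension induces $\Omega_*\colon\mathcal H_n(G;R)\to R$.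

\begin{lemma}\label{lem:vanish}
$\Omega(\tau)=0$ for every $n$-cube $\tau$ of $G'$. Hence $\Omega_*i_*=0$.
\end{lemma}

\begin{proof}
In $G'$ a vertex of $A\setminus x$ and a vertex of $B\setminus y$ are at distance at least $\lambda+2>n$. So $\tau$ misses $A\setminus x$ or $B\setminus y$, and $\rho_A\tau$ or $\rho_B\tau$ is constant. Its faces of dimension $m\ge1$, respectively $m'\ge1$, are degenerate, so each term of $\Omega(\tau)$ vanishes.
\end{proof}

This is the only place where $\lambda\ge n-1$ is used.

\subsection{The cycle}

Write points of $\mathbb Z^n$ as $P=(p,q,z)$ with $p,q\in\mathbb Z^m$, $z\in\mathbb Z^e$, and regard $\mathbb Z^n$ as the grid graph. As in Example~\ref{ex:toy}, put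
\[
w(P)=p-q\in\mathbb Z^m,\qquad w'(P)=(p_1+q_1+1,\dots,p_m+q_m+1,z)\in\mathbb Z^{m'} .
\]
A grid step changes each of $w,w'$ by a vector $\pm e_i$ or not at all. For $i\le m$ the sum $w_i+w'_i=2p_i+1$ is odd and $L$ is even, so $w_i$ and $w'_i$ are not both in $L\mathbb Z$. Hence
\begin{equation}\label{eq:gap}
|w(P)|_L+|w'(P)|_L\ge m\ge2r+2 .
\end{equation}
Say that $P$ has \emph{type $A$} if $|w(P)|_L\le r$ and \emph{type $B$} if $|w'(P)|_L\le r$. By \eqref{eq:gap} no point has both types. Moreover no point $P$ of type $A$ is adjacent to a point $P'$ of type $B$, for then $|w(P)|_L+|w'(P)|_L\le r+(r+1)$. Let $\chi$ and $\chi'$ be the collapsing maps onto $A$ and $B$, and define $F\colon\mathbb Z^n\to G$ by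
\[
F(P)=\chi(w(P))\ \text{ for type }A,\qquad F(P)=\chi'(w'(P))\ \text{ for type }B,\qquad F(P)=v\ \text{ otherwise.}
\]

\begin{lemma}\label{lem:F}
$F$ is a graph map, $\rho_AF=\chi w$ and $\rho_BF=\chi'w'$.
\end{lemma}

\begin{proof}
Let $P\sim P'$. If both have type $A$, then $\chi(w(P))$ and $\chi(w(P'))$ are close. If $P$ has type $A$ and $P'$ does not, then $|w(P)|_L=r$, so $F(P)=x$, and $P'$ has neither type, so $F(P')=v$. The cases with type $B$ are the same with $w',\chi',y$. If neither point has a type, both values are $v$. Finally, if $P$ is not of type $A$, then $\rho_AF(P)=x=\chi(w(P))$, and if $P$ is not of type $B$, then $\rho_BF(P)=y=\chi'(w'(P))$.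
\end{proof}

The map $F$ depends only on $w,w'$ modulo $L$, so it is periodic under
\[
\Lambda=\{(p,q,z)\in\mathbb Z^n:\ p-q\in L\mathbb Z^m,\ p+q\in L\mathbb Z^m,\ z\in L\mathbb Z^e\}\supset L\mathbb Z^n .
\]
The homomorphism $\mathbb Z^2\to(\mathbb Z/L)^2$, $(a,b)\mapsto(a-b,a+b)$, has as image the $L^2/2$ pairs of equal parity: parity is defined since $L$ is even, and $(k,k')$ with $k\equiv k' \pmod 2$ is the image of $(\frac{k+k'}2,\frac{k'-k}2)$. Hence $|\Gamma|=(L^2/2)^mL^e=L^n/2^m$ for $\Gamma=\mathbb Z^n/\Lambda$.

Let $D_*$ and $\zeta$ be as in Section~\ref{sec:cup}. The assignment $F_\#(P,I)=F|_{P+\{0,1\}^I}$ commutes with all face maps. So it is a chain map, $\xi=F_\#\zeta$ is an $n$-cycle of $G$, and it commutes with $\Delta$, which gives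
\[
\Omega(\xi)=(\alpha\cup\beta)(\zeta),\qquad\alpha=u\rho_AF_\#,\quad\beta=u'\rho_BF_\# ,
\]
with cocycles $\alpha,\beta$ on $D_*$.

\begin{proposition}\label{prop:value}
$\Omega(\xi)=\pm1$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:average}, $\Omega(\xi)=2^{-m}\sum_{|I|=m}\varepsilon(I,J)\,a(I)\,b(J)$. Let $W$ and $W'$ be the $m\times n$ and $m'\times n$ matrices of the linear parts of $w$ and $w'$, and let $W_I$, $W'_J$ be the submatrices with columns $I$, $J$. Call $I$ with $|I|=m$ \emph{transversal} if it contains one of the coordinates $p_i,q_i$ for each $i\le m$; by counting, it then contains exactly one of each pair and does not contain $z$.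

Let $I$ not be transversal, say neither $p_i$ nor $q_i$ is in $I$. Then row $i$ of $W_I$ is zero and $\det W_I=0$. Choose $P$ with $w_i(P)=L/2>r$. Steps in the directions of $I$ do not change $w_i$, so $\rho_AF=\chi w$ is constantly $x$ on the cells of $t_I(P)$, and $a(I)=0$.

Let $I$ be transversal. Then $W_I$ is a signed permutation matrix, and $\rho_AF(P+c+s)=\chi(w(P)+W_I(c+s))$. Lemma~\ref{lem:signedperm} gives $a(I)=\delta_A\det W_I$, where $\delta_A=\pm1$ is the constant \eqref{eq:delta} for $A$. The complement $J$ contains exactly one of $p_i,q_i$ for each $i$, and contains $z$ if $e=1$. So $W'_J$ is a permutation matrix, and $b(J)=\delta_B\det W'_J$, where $\delta_B=\pm1$ is the constant for $B$.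

Thus $a(I)b(J)=\delta_A\delta_B\det W_I\det W'_J$ for every $I$. In the Laplace expansion of an $n\times n$ determinant along its first $m$ rows, the term with columns $I$ has sign exponent $\sum_{a\in I}(a-\operatorname{pos}_I(a))$, and $a-\operatorname{pos}_I(a)$ is the number of $b\in J$ with $b<a$. So the sign is $\varepsilon(I,J)$, and
\[
\Omega(\xi)=2^{-m}\delta_A\delta_B\det\begin{pmatrix}W\\W'\end{pmatrix}.
\]
The matrix is $\begin{pmatrix}\mathrm{Id}&-\mathrm{Id}\\ \mathrm{Id}&\mathrm{Id}\end{pmatrix}$ with $m\times m$ blocks, extended by a diagonal entry $1$ if $e=1$. Subtracting the first block row from the second makes it block triangular with diagonal blocks $\mathrm{Id}$ and $2\,\mathrm{Id}$, so the determinant is $2^m$ and $\Omega(\xi)=\delta_A\delta_B$.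
\end{proof}

\subsection{Conclusion}

By Theorem~\ref{thm:split}, $i_*$ is injective and $\mathcal H_n(G;R)=i_*\mathcal H_n(G';R)\oplus K$ for some submodule $K$. The map $\Omega_*$ takes the value $\pm1$ on the class of $\xi$ by Proposition~\ref{prop:value}, so it is onto $R$, and it vanishes on the first summand by Lemma~\ref{lem:vanish}. So $\Omega_*|_K\colon K\to R$ is onto; it splits because $R$ is free, and $K\cong R\oplus K'$.

Let $R\ne0$ be Noetherian and $H=\mathcal H_n(G';R)$. Since $G'$ is finite, $C_n(G';R)$ is finitely generated, so $H$ is a Noetherian module. A surjective endomorphism $\phi$ of a Noetherian module is injective: the kernels of the powers stabilize, say $\ker\phi^k=\ker\phi^{k+1}$, and if $\phi(a)=0$ with $a=\phi^k(b)$, then $b\in\ker\phi^{k+1}=\ker\phi^k$ and $a=0$. If $\mathcal H_n(G;R)\cong H$, then $H\cong H\oplus R\oplus K'$, and the projection onto $H$ would be a surjective endomorphism of $H$ with nonzero kernel. Hence $\mathcal H_n(G;R)\not\cong\mathcal H_n(G';R)$. \qed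

\begin{remark}
The Noetherian hypothesis serves only to exclude an abstract isomorphism; the map $i_*$ itself fails to be onto for every $R\ne0$. The long path serves only to make $\mathsf{Conn}_{xy}$ positive, since $F$ never enters its interior. Deleting the interior leaves the graph $W$ of Proposition~\ref{prop:bridge}, on which $\Omega$ vanishes on the cubes of $A$ and of $B$ while $\Omega(\xi)=\pm1$. So the isomorphism in the bridge lemma also fails in every degree $n\ge804$ when $R\neq0$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{KK}
C.~Kapulkin and N.~Kershaw, \emph{Faster computations of discrete homology}, arXiv:2410.09939 (2024).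

\bibitem{Massey}
Massey, \emph{Singular Homology Theory}.

\end{thebibliography}
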